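\title{Arcs centered on a closed subset of a threefold with arc-wise Nash-trivial singularities}

\begin{abstract}
Let $Y$ be a complex threefold with isolated, $\mathbb{Q}$-factorial, arc-wise Nash-trivial singularities, and let $Z\subset Y$ be closed. We prove a conjecture of Johnson and Koll\'ar describing the irreducible components of the space of arcs of $Y$ centered on $Z$: they come from the irreducible components of $Z$ and from the spaces of arcs through those singular points $p\in Z$ at which $\dim_pZ\le1$. The proof has two parts. First, such singularities are terminal of index one, hence hypersurface singularities. Second, on an isolated hypersurface singularity of dimension at least two, a generic arc through the singular point is not a limit of arcs centered on a punctured curve. This is proved by a dimension count on a finite-dimensional model of the arc space, and the decisive inequality comes from the cohomology of the Milnor fiber.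
\end{abstract}

\section{Introduction}\label{sec:intro}

Varieties are irreducible and defined over $\mathbb{C}$. An \emph{arc} on a variety $Y$ is a morphism $\phi:\operatorname{Spec}\mathbb{C}[[t]]\to Y$, and its \emph{center} $\phi(0)$ is the image of the closed point. Arcs are the $\mathbb{C}$-points of a non-noetherian scheme $\operatorname{Arc}(Y)$. For a closed subset $Z\subset Y$, let $\operatorname{Arc}(Z\subset Y)$ be the closed subscheme of arcs with center in $Z$, and write $\operatorname{Arc}(p\in Y)$ when $Z=\{p\}$ is a point. What are the irreducible components of $\operatorname{Arc}(Z\subset Y)$?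

For $Y=\mathbb{A}^n$ an arc is an $n$-tuple of power series, and only the constant terms are constrained, so $\operatorname{Arc}(Z\subset Y)=Z\times\mathbb{A}^\infty$. \'Etale coordinates give the same picture locally on any smooth variety:
\begin{itemize}
\item[(F1)] If $Y$ is smooth, the irreducible components of $\operatorname{Arc}(Z\subset Y)$ are the sets $\operatorname{Arc}(Z_i\subset Y)$, where $Z_i$ runs over the irreducible components of $Z$.
\end{itemize}
If $Y$ has isolated singularities, the new question is local: given a singular point $p\in Z$, can the arcs centered at $p$ be moved to arcs centered at nearby points of $Z$? If $Z=\{p\}$ they cannot, and every component of $\operatorname{Arc}(p\in Y)$ counts. If $Z=Y$ they can, because $\operatorname{Arc}(Y)$ is irreducible by Kolchin's theorem. On a threefold the cases in between are curves and surfaces through $p$. To treat them we impose a hypothesis which says that arcs can be pushed off the singular locus.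

\begin{definition}\label{def:sideways}
Let $\phi$ be an arc on a variety $X$ with $\phi(0)\in\operatorname{Sing}X$. A \emph{sideways deformation} of $\phi$ is a morphism $\Phi:\operatorname{Spec}\mathbb{C}[[t,s]]\to X$ that restricts to $\phi$ on $(s=0)$ and such that the ideal of $\mathbb{C}[[t,s]]$ generated by $\Phi^*I_{\operatorname{Sing}X}$ contains $(t,s)^m$ for some $m\ge1$; that is, $\Phi^{-1}(\operatorname{Sing}X)$ is supported at the closed point. A singularity $(x\in X)$ is \emph{arc-wise Nash-trivial} if every general arc in $\operatorname{Arc}(x\in X)$ has a sideways deformation.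
\end{definition}

In \cite{JK} the condition is written $\Phi^*I_{\operatorname{Sing}X}\subset(t,s)^m$; the intended meaning is the one above. For a convergent $\Phi$ it says that there is an $\epsilon>0$ such that for $0<|s_0|<\epsilon$ the arc $t\mapsto\Phi(t,s_0)$ maps the disc $|t|<\epsilon$ into $X\setminus\operatorname{Sing}X$. We take two known facts as given.
\begin{itemize}
\item[(F2)] If $Y$ has isolated, arc-wise Nash-trivial singularities and $Z\subset Y$ is the support of an effective Cartier divisor, then the irreducible components of $\operatorname{Arc}(Z\subset Y)$ are in natural one-to-one correspondence with the irreducible components of $Z$.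
\item[(F3)] If $(x\in X)$ is arc-wise Nash-trivial, then every arc in $\operatorname{Arc}(x\in X)$ has a sideways deformation.
\end{itemize}
An arc contained in $\operatorname{Sing}X$ has no sideways deformation, since $\Phi$ would map the curve $(s=0)$ into $\operatorname{Sing}X$. So (F3) is a statement about arcs not contained in $\operatorname{Sing}X$; for an isolated singularity these are the nonconstant arcs. We use arc-wise Nash-triviality only through (F2) and (F3).

The mechanism behind (F2) suggests what to expect in general. Let $Z=(h=0)$ near $p$, and let $\Phi$ be a sideways deformation of an arc $\phi$ at $p$. The power series $\Phi^*h\in\mathbb{C}[[t,s]]$ is not a unit, so it vanishes along some nonconstant curve germ $\sigma\mapsto(t(\sigma),s(\sigma))$ through the closed point. The family of arcs $\Phi(t+t(\sigma),s(\sigma))$ over $\mathbb{C}[[\sigma]]$ equals $\phi$ at $\sigma=0$, and its general member is centered in $Z\setminus\{p\}$. So a surface through $p$ that supports a Cartier divisor absorbs the arcs at $p$. A curve in a threefold is cut out by at least two equations, one expects $\Phi^{-1}(Z)$ to be the closed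 point only, and the argument breaks down. This leads to the following statement, conjectured by Johnson and Koll\'ar \cite{JK}. As usual, \emph{$\mathbb{Q}$-factorial} means that $Y$ is normal and every Weil divisor has a positive multiple that is Cartier.

\begin{theorem}\label{thm:main}
Let $Y$ be a $3$-dimensional complex variety with isolated, $\mathbb{Q}$-factorial, arc-wise Nash-trivial singularities, and let $Z\subset Y$ be a closed subset with irreducible components $Z_i$. Let $Z_i^\circ$ be $Z_i$ minus $\operatorname{Sing}Y$ and minus the other irreducible components of $Z$. Consider the following closed subsets of $\operatorname{Arc}(Z\subset Y)$.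
\begin{enumerate}
\item[(i)] For each $Z_i$ that is not a single singular point of $Y$, the closure $W_i$ of the set of arcs with center in $Z_i^\circ$.
\item[(ii)] For each singular point $p$ of $Y$ with $p\in Z$ and $\dim_pZ\le1$, the irreducible components of $\operatorname{Arc}(p\in Y)$.
\end{enumerate}
These subsets are irreducible components of $\operatorname{Arc}(Z\subset Y)$, they are pairwise distinct, and every irreducible component of $\operatorname{Arc}(Z\subset Y)$ is one of them.
\end{theorem}

Given (F1) and (F2), the content of the theorem is one non-containment: if $Z_1$ is a curve through a singular point $p$, then no component of $\operatorname{Arc}(p\in Y)$ lies in the closure of the arcs centered on $Z_1\setminus\{p\}$. The expectation above does not prove this. At a smooth point the statement is false, because arcs can be translated along $Z_1$. So a proof must use that $p$ is singular, and we need an invariant that detects this. We first show that the singularities in question are hypersurface singularities, and then use the Milnor number.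

\begin{theorem}\label{thm:terminal}
Let $p\in Y$ be an isolated normal $3$-fold singularity with $K_Y$ $\mathbb{Q}$-Cartier. If $p\in Y$ is arc-wise Nash-trivial, then it is terminal of index $1$, hence an isolated hypersurface (cDV) singularity.
\end{theorem}

For points $x,y$ of a scheme we write $x\rightsquigarrow y$ if $y\in\overline{\{x\}}$; then $y$ is a \emph{specialization} of $x$, and $x$ is a \emph{generization} of $y$.

\begin{theorem}\label{thm:hyp}
Let $n\ge2$, let $f$ be a polynomial in $n+1$ variables, and let $H=\{f=0\}\subset\mathbb{A}^{n+1}$ have an isolated singular point at $0$. Let $Z\subset H$ be closed with $\dim Z\le1$, let $\eta$ be the generic point of an irreducible component of $\operatorname{Arc}(0\in H)$, and let $w\in\operatorname{Arc}(H)$ satisfy $w(0)\in Z$ and $w(0)\neq0$. Then $w\not\rightsquigarrow\eta$.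
\end{theorem}

Sideways deformations play no role in Theorem~\ref{thm:hyp}. Its hypotheses cannot simply be dropped. If $0$ is a smooth point, say $H\cong\mathbb{A}^n$ is a hyperplane and $Z$ is a line through $0$, then $\operatorname{Arc}(Z\subset H)$ is irreducible by (F1), and its generic point specializes to $\eta$. If $H$ is irreducible and $Z=H$, the generic point of $\operatorname{Arc}(H)$ specializes to $\eta$ by Kolchin's theorem; this excludes large $Z$, and for the cusp $y^2=x^3$ it shows that $n=1$ must be excluded.

Theorem~\ref{thm:terminal} is proved in Sections~\ref{sec:terminal} and~\ref{sec:index}. Section~\ref{sec:quadric} works out the proof of Theorem~\ref{thm:hyp} for the quadric cone, and Sections~\ref{sec:model}--\ref{sec:upper} give it in general. Section~\ref{sec:main} deduces Theorem~\ref{thm:main}, and Section~\ref{sec:normal} shows that normality is needed.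

\section{Background}\label{sec:background}

\subsection*{Arc spaces}
If $Y\subset\mathbb{A}^N$ is defined by polynomials $f_j$, then $\operatorname{Arc}(Y)$ is the closed subscheme of $\operatorname{Spec}\mathbb{C}[x_{i,k}:1\le i\le N,\ k\ge0]$ defined by the coefficients of the power series $f_j(\sum_kx_{1,k}t^k,\dots,\sum_kx_{N,k}t^k)$. For a $\mathbb{C}$-algebra $R$, its $R$-points are the \emph{arcs over $R$}, the $R[[t]]$-points of $Y$. The construction glues, and the center $\xi\mapsto\xi(0)$ is a morphism $\operatorname{Arc}(Y)\to Y$, of which $\operatorname{Arc}(Z\subset Y)$ is the preimage of $Z$. A point $\xi\in\operatorname{Arc}(Y)$ is an arc over its residue field $\kappa(\xi)$, and for affine $Y$ this field is generated over $\mathbb{C}$ by the coefficients of the arc. An arc over a field $K$ \emph{lies over} $\xi$ if $\operatorname{Spec}K\to\operatorname{Arc}(Y)$ has image $\xi$; equivalently, there is a $\mathbb{C}$-embedding $\kappa(\xi)\to K$ that carries the coefficients of $\xi$ to those of the given arc. We use the following standard facts.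
\begin{itemize}
\item[(A1)] If $Y'\to Y$ is \'etale, then $\operatorname{Arc}(Y')=\operatorname{Arc}(Y)\times_YY'$, by infinitesimal lifting. In particular $\operatorname{Arc}(Y')\to\operatorname{Arc}(Y)$ is \'etale, and it is an open immersion if $Y'\subset Y$ is open.
\item[(A2)] If $Y$ is smooth, then by (A1) and \'etale coordinates $\operatorname{Arc}(Y)\to Y$ is locally a projection $V\times\mathbb{A}^\infty\to V$. So for an irreducible locally closed $T\subset Y$, the set of arcs with center in $T$ is irreducible, and the center of its generic point is the generic point of $T$.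
\item[(A3)] (Kolchin) If $Y$ is a variety, then $\operatorname{Arc}(Y)$ is irreducible.
\end{itemize}
In any scheme, noetherian or not, irreducible closed subsets have generic points and are contained in irreducible components, open subsets are stable under generization, and generizations lift along flat morphisms. If $R$ is a local ring, every point of $\operatorname{Spec}R$ is a generization of the closed point. This gives the following observation, which is our only way of using that $\eta$ is a generic point.

\begin{lemma}\label{lem:rigid}
Let $\eta$ be the generic point of an irreducible component of a scheme $\mathcal A$, and let $R$ be a local ring. If $\operatorname{Spec}R\to\mathcal A$ maps the closed point to $\eta$, then it maps every point to $\eta$.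
\end{lemma}

\subsection*{Discrepancies}
Let $Y$ be normal and $p\in Y$. The \emph{index} of $K_Y$ at $p$ is the smallest $r\ge1$ such that $rK_Y$ is Cartier near $p$. Let $\omega$ be a local generator of $\mathcal O_Y(rK_Y)$, viewed as a rational section of $(\Omega^{\dim Y})^{\otimes r}$. For a birational morphism $g:X\to Y$ from a normal variety and a prime divisor $E\subset X$, the \emph{discrepancy} is $k_E=\frac1r\operatorname{ord}_E(g^*\omega)$, and $a_E=k_E+1$. These numbers, and the \emph{center} $\overline{g(E)}$, depend only on the valuation defined by $E$. The variety $Y$ is \emph{terminal} if $k_E>0$ for all exceptional $E$, and \emph{klt} if $k_E>-1$ for all $E$. Exceptional divisors over a smooth variety have $k_E\ge1$. A normal variety has \emph{rational singularities} if $R^ig_*\mathcal O_X=0$ for $i>0$ and every resolution $g$; klt varieties have rational singularities \cite[5.22]{KM}. A terminal $3$-fold singularity of index $1$ is an isolated cDV singularity (\cite[Thm.~1.1]{Reid}, \cite[5.38]{KM}), that is, an isolated hypersurface singularity whose general hyperplane section is a Du Val surface singularity. We use only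 that its completed local ring is $\mathbb{C}[[x_1,\dots,x_4]]/(F)$ for some $F$.

\section{Sideways deformations bound discrepancies}\label{sec:terminal}

In this section and the next, $p\in Y$ is as in Theorem~\ref{thm:terminal}. We shrink $Y$ so that it is affine, $U=Y\setminus\{p\}$ is smooth, and $\mathcal O_Y(rK_Y)$ is generated by a section $\omega$, where $r$ is the index at $p$. Put $S=\operatorname{Spec}\mathbb{C}[[t,s]]$, with closed point $0$. Since $S$ is regular of dimension two, $\Gamma(S\setminus0,\mathcal O)=\mathbb{C}[[t,s]]$ and $\operatorname{Pic}(S\setminus0)=0$.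

\begin{proposition}\label{prop:terminal}
Every prime divisor $E$ over $Y$ with center $p$ has $a_E>1$. Hence $Y$ is terminal.
\end{proposition}

The second sentence follows from the first, because an exceptional divisor whose center is not $p$ is exceptional over the smooth variety $U$. The idea for the first is to compute the order of vanishing of $\omega$ along a sideways deformation in two ways.

\begin{example}\label{ex:node}
Let $Y=(x_1x_2=x_3x_4)\subset\mathbb{A}^4$, with $\omega=dx_1\wedge dx_3\wedge dx_4/x_1$, and let $E$ be the exceptional divisor of the blow-up $X$ of the vertex. On the chart with coordinates $z_1=x_4/x_1$, $z_2=x_3/x_1$, $z_3=x_1$ we have $E=(z_3=0)$ and $\omega=z_3\,dz_3\wedge dz_2\wedge dz_1$, so $k_E=1$ and $a_E=2$. The arc $(t,0,0,\beta t)$ lifts to the arc $z=(\beta,0,t)$ transverse to $E$, and it has the sideways deformation $\Phi_\beta(t,s)=(t,\beta s,s,\beta t)$. To lift $\Phi_\beta$ to $X$ we blow up $0\in S$. In the chart $s=\lambda t$ the lift is $z=(\beta,\lambda,t)$, and the exceptional curve $G=(t=0)$ maps onto the line $(z_1=\beta)\subset E$. Now let $\beta$ vary, so that the source becomes three-dimensional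 and $\omega$ can be pulled back. On the one hand, the pullback is $dt\wedge ds\wedge d\beta$. It has no pole, and after the blow-up it acquires a zero of order $1$ along $t=0$ from $dt\wedge ds=t\,dt\wedge d\lambda$. On the other hand, the lines sweep out $E$, so the order of the pullback along $t=0$ can be read off on $X$ and equals $k_E$. In general the first computation gives a lower bound and the second an exact value, and here we get $k_E\ge1$.
\end{example}

Two difficulties arise in general. We are given one sideways deformation and not a family; we replace the family by a derivation of $\mathbb{C}$, choosing the arc through a very general point of $E$. And the exceptional curve that meets the arc may be contracted to a point of $E$; we pass the inequality along the contracted curves by intersection theory.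

\subsection*{The arc and the lifted deformation}
Blowing up the center of $E$ repeatedly until $E$ appears, and then resolving, we obtain a projective morphism $g:X\to Y$ with $X$ smooth, $g$ an isomorphism over $U$, and $E\subset X$. Let $k_0\subset\mathbb{C}$ be a countable algebraically closed field over which $Y,p,\omega,X,g,E$ are defined. Choose an affine open $V\subset X$ meeting $E$, with \'etale coordinates $z_1,z_2,z_3$, all defined over $k_0$, such that $V\cap g^{-1}(p)=V\cap E$ as sets, $E\cap V=(z_3=0)$, and
\begin{equation}\label{eq:omegaV}
g^*\omega=(\text{unit})\cdot z_3^{\,rk_E}\,(dz_1\wedge dz_2\wedge dz_3)^{\otimes r}\quad\text{on }V.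
\end{equation}
The map $(z_1,z_2):E\cap V\to\mathbb{A}^2$ is \'etale and defined over $k_0$, and $\mathbb{C}$ has infinite transcendence degree over $k_0$. So there is a point $o\in E\cap V$ with $z_1(o),z_2(o)$ algebraically independent over $k_0$. Let $\tilde\varphi$ be an arc on $X$ with $\tilde\varphi(0)=o$ and $\tilde\varphi^*z_3=t$, and put $\varphi=g\circ\tilde\varphi$. It is a nonconstant arc at $p$. By (F3) it has a sideways deformation $\Phi:S\to Y$, so $\Phi^{-1}(p)=\{0\}$ as a set.

Embed $X\subset Y\times\mathbb{P}^N$. The map $S\setminus0\to U\subset X\to\mathbb{P}^N$ is given by $(a_0:\dots:a_N)$ with $a_i\in\mathbb{C}[[t,s]]$ without common zero on $S\setminus0$. The ideal $(a_0,\dots,a_N)$ becomes invertible after finitely many blow-ups of points over $0$, and then $\Phi$ lifts to $X$. Let $\sigma:S'\to S$ be a composite of the \emph{minimal number} of point blow-ups such that $\Phi$ lifts to $\Phi':S'\to X$. Identify $\mathbb{C}[[t,s]]$ with the completed local ring of $\mathbb{P}^2$ at a point. Blow-ups commute with flat base change, so $S'$ is the base change to $S$ of a composite of point blow-ups of $\mathbb{P}^2$,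 with the same exceptional curves and the same completed local rings along them. Hence the theory of smooth projective surfaces applies: the exceptional curves $G\cong\mathbb{P}^1$ have connected union $\sigma^{-1}(0)$ and negative definite intersection matrix, the Jacobian of $\sigma$ has divisor $K_{S'/S}=\sum k_GG$ with $k_G\ge1$, and $K_{S'/S}\cdot G=-2-G^2$. Each $G$ maps into $g^{-1}(p)$. Let $\tilde C\cong\operatorname{Spec}\mathbb{C}[[t]]$ be the strict transform of $(s=0)$. Both $\Phi'|_{\tilde C}$ and $\tilde\varphi$ lift $\varphi$, and they agree at the generic point, which maps to $U$; as $g$ is separated, $\Phi'|_{\tilde C}=\tilde\varphi$.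

\begin{lemma}\label{lem:notinV}
$\Phi'(\sigma^{-1}(0))\not\subset V$. In particular $S'\neq S$.
\end{lemma}

\begin{proof}
Suppose $\sigma^{-1}(0)\subset\Phi'^{-1}(V)$. The complement of $\Phi'^{-1}(V)$ has closed image in $S$, because $\sigma$ is proper, and this image does not contain $0$; so it is empty. Then $\Phi'^*z_3\in\Gamma(S',\mathcal O)=\mathbb{C}[[t,s]]$ restricts to $t$ on $(s=0)$, so it is a nonzero nonunit. Its zero locus is a curve in $S$ that maps to $g(E)=p$, contradicting $\Phi^{-1}(p)=\{0\}$. If $S'=S$, then $\Phi'(0)=o\in V$, which we have just excluded.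
\end{proof}

Call an exceptional curve $G$ \emph{contracted} if $\Phi'(G)$ is a point.

\begin{lemma}\label{lem:contracted}
If $G$ is contracted, then $K_{S'/S}\cdot G\ge0$.
\end{lemma}

\begin{proof}
We must exclude $G^2=-1$. In that case Castelnuovo's criterion gives a contraction $\tau:S'\to S''$ of $G$ to a regular point, and by the factorization theorem for birational morphisms of smooth surfaces $S''\to S$ is a composite of point blow-ups, one fewer than for $S'$. Let $X_1\subset X$ be an affine neighborhood of the point $\Phi'(G)$. Then $\Phi'^{-1}(X_1)$ is the preimage of an open neighborhood of $\tau(G)$, and $\tau_*\mathcal O_{S'}=\mathcal O_{S''}$, so $\Phi'$ factors through $S''$. This contradicts minimality.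
\end{proof}

On $\Phi'^{-1}(V)$ the function $\Phi'^*z_3$ is nonzero and its zeros lie over $p$, hence in $\sigma^{-1}(0)$. So $\operatorname{div}(\Phi'^*z_3)=\sum m_GG$, summed over the $G$ that meet $\Phi'^{-1}(V)$. All these $m_G$ are $\ge1$, because $G$ maps into $g^{-1}(p)$ and $g^{-1}(p)\cap V=E\cap V$. At the closed point $c$ of $\tilde C$, where $\Phi'(c)=o$, this divisor meets $\tilde C$ with intersection number $\operatorname{ord}_tt=1$. So exactly one exceptional curve $G_0$ passes through $c$, and $m_{G_0}=1$.

\subsection*{Curves that are not contracted}

\begin{lemma}\label{lem:claim1}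
If $G$ is not contracted and $o\in\Phi'(G)$, then $a_Em_G\ge k_G+1$.
\end{lemma}

\begin{proof}
\emph{Step 1: a field over which $G$ dominates $E$.} Let $\Gamma=\Phi'(G)\cap V\subset E$, an irreducible curve through $o$. As $(z_1,z_2)$ has finite fibers on $E\cap V$, the functions $z_1,z_2$ are not both constant on $\Gamma$. So $z_2-c_0z_1$ is constant on $\Gamma$ for at most one $c_0\in\mathbb{Q}$, and we fix a $c_0$ for which it is not. Put $\beta=z_1(o)$ and $\gamma=z_2(o)-c_0z_1(o)$; they are algebraically independent over $k_0$. Choose a transcendence basis $\{\beta,\gamma\}\cup\Upsilon$ of $\mathbb{C}/k_0$, and let $k_1$ be the algebraic closure of $k_0(\gamma,\Upsilon)$ in $\mathbb{C}$. Then $\beta$ is transcendental over $k_1$ and $\mathbb{C}$ is algebraic over $k_1(\beta)$. Let $D$ be the unique $k_1$-derivation of $\mathbb{C}$ with $D\beta=1$. Over $k_1$ the point $o$ is the generic point of a curve in $E$ with parameter $\beta$, along which $z_2-c_0z_1$ is constant, whereas along $\Gamma$ it is not.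

We claim that $z_1|_\Gamma,z_2|_\Gamma\in\mathbb{C}(\Gamma)$ are algebraically independent over $k_1$. Otherwise $T(z_1,z_2)|_\Gamma=0$ for an irreducible $T\in k_1[X_1,X_2]$. Evaluating at $o$ gives $T(\beta,c_0\beta+\gamma)=0$. As $\beta$ is transcendental over $k_1$, the polynomial $T(X_1,c_0X_1+\gamma)$ is zero, so $T$ is a constant multiple of $X_2-c_0X_1-\gamma$. Then $z_2-c_0z_1$ is constant on $\Gamma$, a contradiction.

\emph{Step 2: differentials with a third direction.} For a power series ring $R=\mathbb{C}[[\rho,\lambda]]$ let $\Omega_R=R\,d\rho\oplus R\,d\lambda\oplus R\,d\beta$ and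
\[
dh=h_\rho\,d\rho+h_\lambda\,d\lambda+D(h)\,d\beta ,
\]
where $D$ acts on the coefficients of $h$. This is a $k_1$-derivation $R\to\Omega_R$. It extends to localizations, hence to a derivation from $\mathcal O_{\operatorname{Spec}R}$ to the sheaf associated with $\Omega_R$. If an open subset of $\operatorname{Spec}R$ maps to $\operatorname{Spec}B$ with $B$ a $k_1$-algebra, the universal property of $\Omega_{B/k_1}$ gives a pullback map on differentials, and these maps glue. Let $R\to R'$ be a local $\mathbb{C}$-homomorphism of two such rings, with $\rho\mapsto T_1$, $\lambda\mapsto T_2$. Applying $d$ termwise to $h(T_1,T_2)=\sum h_{ij}T_1^iT_2^j$ gives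
\[
d\bigl(h(T_1,T_2)\bigr)=h_\rho(T_1,T_2)\,dT_1+h_\lambda(T_1,T_2)\,dT_2+(Dh)(T_1,T_2)\,d\beta .
\]
So the map $\Omega_R\to\Omega_{R'}$ with $d\rho\mapsto dT_1$, $d\lambda\mapsto dT_2$, $d\beta\mapsto d\beta$ is compatible with $d$, and therefore with pullbacks.

View $\omega$ as a section of $(\Omega^3_{U_{k_1}/k_1})^{\otimes r}$ on the $k_1$-model $U_{k_1}$ of $U$, and pull it back along $S\setminus0\to U\to U_{k_1}$. The result is $h_0\,(dt\wedge ds\wedge d\beta)^{\otimes r}$ with $h_0\in\Gamma(S\setminus0,\mathcal O)=\mathbb{C}[[t,s]]$. This is where the sideways condition enters: $h_0$ has no pole.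

\emph{Step 3: the two computations.} Let $b\in G$ be a closed point with $\Phi'(b)\in V$ that lies on no other exceptional curve, let $R'=\widehat{\mathcal O}_{S',b}$, and let $m=m_G$. Choose $\lambda\in\mathcal O_{S',b}$ restricting to a uniformizer of $G$ at $b$. The function $z_3$ is a unit times the $m$-th power of an equation of $G$; absorbing an $m$-th root of the unit, we get $R'=\mathbb{C}[[\rho,\lambda]]$ with $G=(\rho=0)$ and $z_3=\rho^m$. Note that $\mathbb{C}(G)\subset\mathbb{C}((\lambda))$ and $\lambda|_G\in\mathbb{C}(G)$. The pullback of $\omega$ to $\operatorname{Spec}R'[1/\rho]$ is a multiple of $(d\rho\wedge d\lambda\wedge d\beta)^{\otimes r}$, and we compute the order of the coefficient in $\rho$.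

Through $S$: we have $dt\wedge ds\wedge d\beta=J\,d\rho\wedge d\lambda\wedge d\beta$, where $J=t_\rho s_\lambda-t_\lambda s_\rho$ is the Jacobian of $\sigma$, of order $k_G$. The coefficient is $h_0J^r$, of order $\ge rk_G$.

Through $V$: since $D\rho=0$, we have $dz_3=m\rho^{m-1}d\rho$, so $dz_1\wedge dz_2\wedge dz_3=m\rho^{m-1}h\,d\rho\wedge d\lambda\wedge d\beta$ with
\[
h=\partial_\lambda z_1\cdot Dz_2-\partial_\lambda z_2\cdot Dz_1 .
\]
By \eqref{eq:omegaV} the coefficient is a unit times $\rho^{rk_Em}(m\rho^{m-1}h)^r$.

We claim that $h|_{\rho=0}\neq0$. The operators $\partial_\lambda$ and $D$ commute with setting $\rho=0$, so $h|_{\rho=0}$ is the same determinant formed from $z_1|_G,z_2|_G$ and the $k_1$-derivations $\partial_\lambda,D:\mathbb{C}(G)\to\mathbb{C}((\lambda))$. If it vanishes, there is a pair $(a_1,a_2)\neq(0,0)$ in $\mathbb{C}((\lambda))^2$ such that $a_1\partial_\lambda+a_2D$ kills $z_1|_G$ and $z_2|_G$. By Step~1 and $\mathbb{C}(\Gamma)\subset\mathbb{C}(G)$ these two elements are algebraically independent over $k_1$, and $\mathbb{C}(G)/k_1$ has transcendence degree $2$. A derivation in characteristic zero that kills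 a transcendence basis is zero. Evaluating $a_1\partial_\lambda+a_2D=0$ on $\lambda|_G$ gives $a_1=0$, and on $\beta$ gives $a_2=0$, a contradiction.

Comparing orders, $rk_Em+r(m-1)\ge rk_G$, that is, $a_Em\ge k_G+1$.
\end{proof}

\subsection*{Propagation along contracted curves}

\begin{proof}[Proof of Proposition~\ref{prop:terminal}]
If $G_0$ is not contracted, Lemma~\ref{lem:claim1} and $m_{G_0}=1$ give $a_E\ge k_{G_0}+1\ge2$. So assume $\Phi'(G_0)=o$. Let $\mathcal Z$ be the connected component containing $G_0$ of the union of the exceptional curves contracted to $o$. Call an exceptional curve $G'\not\subset\mathcal Z$ that meets $\mathcal Z$ a \emph{neighbor}. A neighbor has $o\in\Phi'(G')$ and is not contracted, since otherwise it would be contracted to $o$ and belong to $\mathcal Z$. So Lemma~\ref{lem:claim1} gives $a_Em_{G'}-k_{G'}\ge1$. There is at least one neighbor: otherwise $\mathcal Z=\sigma^{-1}(0)$ by connectedness, contradicting Lemma~\ref{lem:notinV}.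

Let $Q=\sum_{G\subset\mathcal Z}n_GG$ with $n_G=a_Em_G-k_G$. For $G\subset\mathcal Z$ the function $\Phi'^*z_3$ is defined near $G$, so $\operatorname{div}(\Phi'^*z_3)\cdot G=0$. Intersecting $a_E\operatorname{div}(\Phi'^*z_3)-K_{S'/S}$ with $G$ and using Lemma~\ref{lem:contracted}, we get
\[
Q\cdot G=-K_{S'/S}\cdot G-\sum_{G'}(a_Em_{G'}-k_{G'})\,G'\cdot G\ \le\ -\sum_{G'}G'\cdot G\ \le\ 0,
\]
where the sums run over the neighbors. The inequality $Q\cdot G\le0$ is strict if $G$ meets a neighbor, so $Q\neq0$. Write $Q=Q_+-Q_-$ with $Q_\pm\ge0$ without common components. Then $0\ge Q\cdot Q_-=Q_+\cdot Q_--Q_-^2\ge-Q_-^2$, so $Q_-=0$ by negative definiteness. If $n_G=0$ for some $G\subset\mathcal Z$, then $Q\cdot G\ge0$, hence $Q\cdot G=0$, and all curves of $\mathcal Z$ that meet $G$ have coefficient $0$; by connectedness $Q=0$, which is false. So all $n_G>0$. For $G=G_0$ this reads $a_E>k_{G_0}\ge1$.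
\end{proof}

\begin{remark}
For the cone over a smooth surface of degree $\delta$ in $\mathbb{P}^3$, adjunction on the blow-up of the vertex gives $k_E=3-\delta$. So by Proposition~\ref{prop:terminal} the cone is not arc-wise Nash-trivial for $\delta\ge3$. For $\delta=2$, Example~\ref{ex:node} has equality in the inequality of Lemma~\ref{lem:claim1}.
\end{remark}

\section{The index is one}\label{sec:index}

Sideways deformations also restrict the finite \'etale covers of $U$.

\begin{lemma}\label{lem:L}
Let $U'\to U$ be finite \'etale, and let $\varphi$ be an arc at $p$ that has a sideways deformation $\Phi$. Then the pullback of $U'$ to $\operatorname{Spec}\mathbb{C}((t))$ is a trivial cover.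
\end{lemma}

\begin{proof}
The pullback of $U'$ to $S\setminus0$ is finite \'etale. By Zariski--Nagata purity it extends to a finite \'etale cover of $S$, which is trivial because $\mathbb{C}[[t,s]]$ is strictly henselian. Restrict to $s=0$, $t\neq0$.
\end{proof}

For example, on $\mathbb{C}^3/\pm1$ the arc with $x^2\mapsto t$ and all other quadratic monomials $\mapsto0$ pulls the cover $\mathbb{C}^3\setminus0$ back to $\operatorname{Spec}\mathbb{C}((t^{1/2}))$, so it has no sideways deformation. In general the lemma shows that a cover of $U$ extends to an \'etale cover of a resolution, and rationality of the singularities then forces its degree to be one.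

\begin{proof}[Proof of Theorem~\ref{thm:terminal}]
By Proposition~\ref{prop:terminal}, $Y$ is terminal; it remains to show $r=1$, and then the last claim is \cite[Thm.~1.1]{Reid}, \cite[5.38]{KM}. Let $\pi:\tilde Y\to Y$ be the index-one cover \cite[5.19]{KM}: it is cyclic of degree $r$ and \'etale over $U$, $\tilde Y$ is normal, and there is one point $\tilde p$ over $p$. Every irreducible component of $\tilde Y$ is finite and surjective over $Y$, so it contains $\tilde p$, where $\tilde Y$ is normal; hence $\tilde Y$ is irreducible. Let $g:X\to Y$ be a projective resolution, an isomorphism over $U$, such that $F=g^{-1}(p)_{\mathrm{red}}$ is a simple normal crossing divisor with components $F_i$. Let $\tilde X$ be the normalization of $X$ in $\mathbb{C}(\tilde Y)$; over $U$ it is $\pi^{-1}(U)$.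

\emph{$\tilde X\to X$ is \'etale.} Otherwise, by purity of the branch locus, it ramifies with index $j>1$ along a prime divisor $\tilde E\subset\tilde X$ over a component $E$ of $F$. Choose a general point $\tilde o\in\tilde E$, with image $o\in E$: then $\tilde X$ and $\tilde E$ are smooth at $\tilde o$, $\tilde E\to E$ is \'etale there, and $o$ lies on no other component of $F$. Take local coordinates $z_1,z_2,z_3$ at $o$ with $E=(z_3=0)$. After absorbing a $j$-th root of a unit, $\widehat{\mathcal O}_{\tilde X,\tilde o}=\mathbb{C}[[z_1,z_2,v]]$ with $v^j=z_3$. Let $\varphi$ be the image in $Y$ of the arc $z_1=z_2=0$, $z_3=t$. The pullback of $\pi^{-1}(U)$ to $\operatorname{Spec}\mathbb{C}((t))$ has the connected component $\operatorname{Spec}\mathbb{C}((t^{1/j}))$, so it is not trivial. This contradicts (F3) and Lemma~\ref{lem:L}.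

So $\tilde X$ is smooth, and \'etale of degree $r$ over $X$. Functions on the affine variety $\tilde Y$ are integral over $\mathcal O_Y$, hence regular on $\tilde X$. This gives a morphism $\tilde g:\tilde X\to\tilde Y$, which is proper, birational, and an isomorphism over $\pi^{-1}(U)$. Its reduced fiber over $\tilde p$ is $\tilde F=F\times_X\tilde X$, a projective simple normal crossing divisor. Both $Y$ and $\tilde Y$ are klt, so they have rational singularities \cite[5.20, 5.22]{KM}. We compute $\chi(\mathcal O_{\tilde F})$ in two ways. For a nonempty index set $I$ let $F_I=\bigcap_{i\in I}F_i$, a smooth projective scheme. There is an exact Mayer--Vietoris sequence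
\begin{equation}\label{eq:MV}
0\to\mathcal O_F\to\bigoplus_i\mathcal O_{F_i}\to\bigoplus_{|I|=2}\mathcal O_{F_I}\to\cdots,
\end{equation}
and a compatible one for the constant sheaf $\mathbb{C}_F$.

\emph{$\chi(\mathcal O_F)=\chi(\mathcal O_{\tilde F})=1$.} By Zariski's main theorem $F$ is connected, and it is reduced and projective, so $H^0(F,\mathcal O_F)=\mathbb{C}$. We recall why $H^i(F,\mathbb{C})\to H^i(F,\mathcal O_F)$ is surjective; the target is the degree-zero graded piece of the Hodge filtration on the source. The two resolutions give a map of spectral sequences, which on $E_1^{a,b}$ is the projection $\bigoplus_{|I|=a+1}H^b(F_I,\mathbb{C})\to\bigoplus_{|I|=a+1}H^b(F_I,\mathcal O)$ onto the $(0,b)$-part. The differentials $d_1$ are morphisms of pure Hodge structures, so the map is surjective on $E_2$. The first spectral sequence degenerates at $E_2$ for reasons of weight; hence so does the second, and the map on abutments is surjective. Now let $i>0$. By proper base change, a class in $H^i(F,\mathbb{C})$ extends to $H^i(g^{-1}B,\mathbb{C})$ for a small Stein neighborhood $B$ of $p$. Its image in $H^i(F,\mathcal O_F)$ then comes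 from $H^i(g^{-1}B,\mathcal O)$, which is zero by the Leray spectral sequence, since $R^jg_*\mathcal O_X=0$ for $j>0$ and $B$ is Stein. So $H^i(F,\mathcal O_F)=0$ for $i>0$. The argument used only that $g$ is a resolution of a normal variety with rational singularities and that $F$ is a projective simple normal crossing divisor, so it applies to $\tilde g$ and $\tilde F$.

\emph{$\chi(\mathcal O_{\tilde F})=r\,\chi(\mathcal O_F)$.} Let $\tilde F_I=F_I\times_F\tilde F$, \'etale of degree $r$ over $F_I$. The Todd class of $\tilde F_I$ is the pullback of that of $F_I$, so Hirzebruch--Riemann--Roch gives $\chi(\mathcal O_{\tilde F_I})=r\chi(\mathcal O_{F_I})$. The sequence \eqref{eq:MV} and its \'etale pullback to $\tilde F$ are exact, so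
\[
\chi(\mathcal O_{\tilde F})=\sum_{I\neq\emptyset}(-1)^{|I|-1}\chi(\mathcal O_{\tilde F_I})=r\sum_{I\neq\emptyset}(-1)^{|I|-1}\chi(\mathcal O_{F_I})=r\,\chi(\mathcal O_F).
\]
Hence $r=1$.
\end{proof}

\section{The quadric cone}\label{sec:quadric}

We turn to Theorem~\ref{thm:hyp} and first look at $f=Q(x)+y^2$, where $Q(x)=x_1^2+\dots+x_n^2$ and $n\ge2$. Let $B(a,a')=\sum a_ia_i'$, and let $Z\subset H$ be a curve through $0$. Since $f$ is homogeneous, an arc centered at $0$ is $t$ times an arbitrary arc of $H$. So $\operatorname{Arc}(0\in H)$ is irreducible by (A3), and its generic point $\eta$ is $t$ times the generic arc of $H$.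

The natural attempt is to truncate arcs modulo $t^{m+1}$ and compare dimensions. The truncations of arcs centered on $Z\setminus0$ form a set of dimension $nm+1$. The truncations of arcs centered at $0$ correspond to truncations modulo $t^m$ of arcs of $H$ and form a set of dimension $nm$. These are the numbers one gets at a smooth point, and they give no contradiction. Truncation at $t=0$ misses a constraint. The projection $H\to\mathbb{A}^n_x$ is a double cover branched along $Q=0$. Along $\eta$ the function $y$ has a simple zero at $t=0$. In a family of arcs that specializes to $\eta$, this zero moves to a nearby $t=\tau$, and there $Q(x(t))=-y(t)^2$ has a double zero: the arc $x(t)$ must be \emph{tangent} to the branch locus. An arbitrary arc centered at a smooth point of $H$ is subject to no such condition.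

To see the condition, we divide by polynomials that vanish at $\tau$ as well as at $0$. Put $q=t-\tau$ and write $x=\bar x+tq^2z$ and $y=\bar y+tq\zeta$, with $\bar x=a_0+a_1t+a_2t^2$ and $\deg\bar y\le1$. (Section~\ref{sec:upper} justifies these divisions.) Then $\bar y=b\,(t-\tau)$ with $b\neq0$, and $0=Q(x)+y^2\equiv Q(\bar x)+\bar y^2$ modulo $tq^2$. Let $M^*$ be the set of $(\tau,b,a_0,a_1,a_2)$ with $b\neq0$ and
\[
t(t-\tau)^2\ \big|\ Q(\bar x)+b^2(t-\tau)^2 ,
\]
and let $\mathrm{ev}=(a_0,-b\tau):M^*\to H$ be the center. We compute the fiber over a point $(a_0,y_0)\in H$.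
\begin{itemize}
\item \emph{The part $\tau\neq0$.} Here $y_0\neq0$ and $b=-y_0/\tau$. The polynomial $\bar x$ is determined by $a_0$, $\xi=\bar x(\tau)$ and $\xi'=\bar x'(\tau)$, and the conditions are $Q(\xi)=0$ and $B(\xi,\xi')=0$. For $\xi\neq0$ this has dimension $1+(n-1)+(n-1)=2n-1$. For $\xi=0$ it has dimension $1+n$, which is $\le2n-1$ exactly because $n\ge2$.
\item \emph{The part $\tau=0$, $a_0\neq0$.} Here $y_0=0$, and the conditions are $B(a_0,a_1)=0$ and $2B(a_0,a_2)+Q(a_1)+b^2=0$. The dimension is $1+(n-1)+(n-1)=2n-1$.
\item \emph{The fiber over $0$.} Here $\tau=0$ and $a_0=0$, and only $Q(a_1)+b^2=0$ remains. The fiber is irreducible of dimension $2n$.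
\end{itemize}
So the fiber dimension jumps from $2n-1$ to $2n$ at the singular point. The arc $\eta$ gives the generic point $\theta_0$ of the fiber over $0$. A family of arcs centered in $Z$ that specializes to $\eta$, with general center $\neq0$, gives a point $\theta_1\in\mathrm{ev}^{-1}(Z\setminus0)$ with $\theta_1\rightsquigarrow\theta_0$. Then $\dim\overline{\{\theta_1\}}\ge2n+1$, whereas $\dim\mathrm{ev}^{-1}(Z\setminus0)\le1+(2n-1)=2n$. This is the contradiction.

The general proof has the same parts. Section~\ref{sec:model} constructs the model. Section~\ref{sec:lower} proves that the fiber dimension jumps at $\theta_0$; no explicit computation is available, and the jump is forced by the Milnor fiber. Section~\ref{sec:upper} constructs $\theta_1$ and bounds its dimension; the case $\xi=0$, in which the arc passes through the singular point at time $\tau\neq0$, again needs a separate count.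

\section{A finite-dimensional model}\label{sec:model}

Let $n,f,H,\eta$ be as in Theorem~\ref{thm:hyp}. Let $\kappa=\kappa(\eta)$. Lemma~\ref{lem:rigid} will always be applied to $\mathcal A=\operatorname{Arc}(0\in H)$: \emph{a family of arcs centered at $0$ over a local ring, whose special member lies over $\eta$, has all members over $\eta$.}

The arc $\eta$ is not constant. Indeed, let $\gamma$ be a nonconstant arc of $H$ at $0$. The family $\gamma(st)$ over $\mathbb{C}[s]_{(s)}$ has constant special member and nonconstant general member, so the constant arc is not the generic point of a component. Since the singularity is isolated, the ideal of the partial derivatives of $f$ in $\mathcal O_{H,0}$ contains a power of the maximal ideal. If all partial derivatives vanished along $\eta$, the coordinates of $\eta$ would be nilpotent in $\kappa[[t]]$, hence zero. So we can name the coordinates $x_1,\dots,x_n,y$ such that $f_y=\partial f/\partial y$ does not vanish along $\eta=(x^\eta,y^\eta)$. Put $f_i=\partial f/\partial x_i$ and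
\[
e=\operatorname{ord}_tf_y(x^\eta,y^\eta).
\]
Then $e\ge1$, because $0$ is a singular point.

The model records the finite amount of data from which Newton's method recovers $y$ from $x$: an approximate solution whose error is divisible by the square of the derivative $f_y$. The polynomial $q$ below records the zeros of $f_y$ along the arc. The additional factor $t$ preserves the center of the arc and makes the iteration converge $t$-adically. The parameter $\delta$ extends the construction to the nearby fibers of $f$; it is used only in Section~\ref{sec:lower}.

\begin{definition}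
Let $\widetilde M$ be the affine scheme of data $(q,\bar x_1,\dots,\bar x_n,\bar y,\delta)$, where $q$ is a monic polynomial in $t$ of degree $e$, the $\bar x_i$ and $\bar y$ are polynomials in $t$ with $\deg\bar x_i\le2e$ and $\deg\bar y\le e$, and $\delta$ is a scalar, such that
\[
q\mid f_y(\bar x,\bar y),\qquad tq^2\mid f(\bar x,\bar y)-\delta .
\]
Put $u=f_y(\bar x,\bar y)/q$ and $c=(f(\bar x,\bar y)-\delta)/(tq^2)$. Let $M=\{\delta=0\}\subset\widetilde M$, let $\mathrm{ev}=(\bar x(0),\bar y(0)):M\to H$, and let $M_0=\mathrm{ev}^{-1}(0)$.
\end{definition}

The conditions say that the remainders of division by the monic polynomials $q$ and $tq^2$ vanish. These are $e+(2e+1)=3e+1$ equations in an affine space of dimension $e+n(2e+1)+(e+1)+1$. So with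
\[
d=n(2e+1)-e ,
\]
every component of $\widetilde M$ has dimension $\ge d+1$ and every component of $M$ has dimension $\ge d$, also locally analytically. The quotients $u$ and $c$ are polynomials in $t$ whose coefficients are polynomial functions on the ambient affine space. For the quadric cone, $e=1$, $d=3n-1$ and $u=2b$.

For an $R$-point of $\widetilde M$ and $z_i,\zeta\in R[[t]]$, expand $f$ and $f_y$ at $(\bar x,\bar y)$. For $f$, the terms of order $0$ and $1$ are $\delta+tq^2c$, $\;tq^2\sum f_iz_i$ and $f_y\,tq\zeta=tq^2u\zeta$, and all higher terms are divisible by $(tq)^2$. For $f_y$, all terms of positive order are divisible by $tq$. Thus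
\begin{align}
f(\bar x+tq^2z,\ \bar y+tq\zeta)-\delta&=tq^2\Bigl(c+u\zeta+\sum_if_i(\bar x,\bar y)z_i+t\,h(\zeta)\Bigr),\label{eq:T1}\\
f_y(\bar x+tq^2z,\ \bar y+tq\zeta)&=q\,\bigl(u+t\,h'(\zeta)\bigr),\label{eq:T2}
\end{align}
where $h,h'$ are polynomials in $\zeta$ whose coefficients are polynomials in $t$, the $z_i$, and the coordinates of the point. Suppose $u(0)\in R^\times$. Then $u$ is a unit of $R[[t]]$, and $\zeta\mapsto-u^{-1}(c+\sum f_iz_i+t\,h(\zeta))$ is a contraction for the $t$-adic topology. So for given $z$ there is a \emph{unique} $\zeta\in R[[t]]$ that makes the bracket in \eqref{eq:T1} zero, and the bracket in \eqref{eq:T2} is a unit of $R[[t]]$.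

\subsection*{Truncation}
For an arc $(x,y)$ of $H$ over a field with $\operatorname{ord}_tf_y(x,y)=e$, put
\[
\operatorname{tr}(x,y)=(t^e,\ x\bmod t^{2e+1},\ y\bmod t^{e+1}).
\]
This is a point of $M$ with $u(0)\neq0$. Indeed $f_y(\bar x,\bar y)\equiv f_y(x,y)$ modulo $t^{e+1}$, so $f_y(\bar x,\bar y)$ has order exactly $e$. Then in the expansion of $0=f(x,y)$ at $(\bar x,\bar y)$ all terms of positive order are divisible by $t^{2e+1}$, hence so is $f(\bar x,\bar y)$. Let $\theta_0\in M_0$ be the image of $\operatorname{tr}(\eta)$; the truncation of any arc lying over $\eta$ has image $\theta_0$. The field $\kappa(\theta_0)\subset\kappa$ is generated by the coefficients of $x^\eta\bmod t^{2e+1}$ and $y^\eta\bmod t^{e+1}$. Let $L_0\subset\kappa(\theta_0)$ be generated by the coefficients of $x^\eta\bmod t^{2e}$ and $y^\eta\bmod t^e$, and put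
\[
\nu=\operatorname{trdeg}_{\mathbb{C}}\kappa(\theta_0)=\dim\overline{\{\theta_0\}},\qquad\nu'=\operatorname{trdeg}_{\mathbb{C}}L_0 .
\]
If $\mathrm{ev}$ had equidimensional fibers and $M$ had the expected dimension, $M_0$ would have dimension $d-n$. Theorem~\ref{thm:hyp} follows from two propositions that place $\nu$ on opposite sides of this number.

\begin{proposition}\label{prop:lower}
$\nu\ge d-n+1$.
\end{proposition}

\begin{proposition}\label{prop:upper}
If $w\rightsquigarrow\eta$ for some $w$ and $Z$ as in Theorem~\ref{thm:hyp}, then $\nu\le d-n$.
\end{proposition}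

We need two lemmas. The first transfers the genericity of $\eta$ to the model and is used for Proposition~\ref{prop:lower}.

\begin{lemma}\label{lem:component}
$\overline{\{\theta_0\}}$ is an irreducible component of $M_0$.
\end{lemma}

\begin{proof}
Suppose $\theta'\rightsquigarrow\theta_0$ in $M_0$ with $\theta'\neq\theta_0$. As $M_0$ is noetherian, there is a discrete valuation ring mapping to $M_0$ with closed point over $\theta_0$ and generic point over $\theta'$. Its completion is $K_1[[s]]$ for a field $K_1\supset\mathbb{C}$. Let $K$ be a field containing $K_1$ and $\kappa$ compatibly over $\kappa(\theta_0)$. We obtain a $K[[s]]$-point $(q,\bar x,\bar y)$ of $M_0$ that reduces modulo $s$ to $\operatorname{tr}(\eta)$ and has generic point over $\theta'$; its $u(0)$ is a unit. Write $x_i^\eta=\bar x_i^\eta+t^{2e+1}z_i$ with $z_i\in K[[t]]$. Put $x_i=\bar x_i+tq^2z_i$ and $y=\bar y+tq\zeta$, where $\zeta\in K[[s]][[t]]$ makes the bracket in \eqref{eq:T1} zero. This is an arc of $H$ over $K[[s]]$ centered at $0$. Modulo $s$ we have $x=x^\eta$, and $y=y^\eta$ by the uniqueness of $\zeta$ over $K$. By Lemma~\ref{lem:rigid} the arc over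 $K((s))$ lies over $\eta$, so $f_y(x,y)$ has $t$-order $e$ over $K((s))$. By \eqref{eq:T2} so does $q$, which is monic of degree $e$; hence $q=t^e$. Then $(q,\bar x,\bar y)=\operatorname{tr}(x,y)$ over $K((s))$, so $\theta'=\theta_0$, a contradiction.
\end{proof}

The second lemma says that the top coefficients of $\bar x^\eta$ are free parameters. It is used for arcs that pass through the singular point at a time $\tau\neq0$. For the quadric cone $\nu'=n$ and $\nu=2n$.

\begin{lemma}\label{lem:free}
$\nu\ge\nu'+n$.
\end{lemma}

\begin{proof}
Over $\kappa[c_1,\dots,c_n]$ put $x_i=x_i^\eta+c_it^{2e}$ and $y=y^\eta+t^{e+1}\xi$, and write $f_y(\eta)=t^eu'$ with $u'$ a unit. In the expansion of $f(x,y)$ at $\eta$, the terms of order $\ge2$ are divisible by $t^{4e}$, $t^{3e+1}$ or $t^{2e+2}$, hence by $t^{2e+2}$ since $e\ge1$. Also $t\mid f_i(\eta)$, because $\eta(0)=0$ is a singular point. So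
\[
f(x,y)=t^{2e+1}\Bigl(u'\xi+\sum_it^{-1}f_i(\eta)\,c_i+t(\cdots)\Bigr),
\]
and $t$-adic iteration gives a unique $\xi\in\kappa[c][[t]]$ that makes the bracket zero. By uniqueness $\xi=0$ at $c=0$. So $(x,y)$ is an arc centered at $0$ over the local ring $\kappa[c]_{(c)}$, with special member $\eta$. By Lemma~\ref{lem:rigid} there is an embedding $\iota:\kappa\to\kappa(c)$ that takes the coefficients of $(x^\eta,y^\eta)$ to those of $(x,y)$. It is the identity on $L_0$, and it sends the coefficient $x^\eta_{i,2e}$ of $t^{2e}$ in $x^\eta_i$ to $x^\eta_{i,2e}+c_i$. These $n$ images are algebraically independent over $\kappa$, hence over $L_0=\iota(L_0)$. So the elements $x^\eta_{i,2e}\in\kappa(\theta_0)$ are algebraically independent over $L_0$.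
\end{proof}

\section{The lower bound: the Milnor fiber}\label{sec:lower}

We recall the topological input. For small $\epsilon>0$ (a \emph{Milnor radius}), $H$ is smooth in $\overline{B_\epsilon}\setminus0$ and transverse to all spheres of radius in $(0,\epsilon]$ about $0$, where $B_\epsilon\subset\mathbb{C}^{n+1}$ is the open ball. For $0<|\delta_0|\ll\epsilon$ the Milnor fiber $\{f=\delta_0\}\cap B_\epsilon$ is a connected complex $n$-manifold, and by Milnor's theorem its $n$-th rational cohomology is $\mathbb{Q}^\mu$ with $\mu\ge1$, since $0$ is a singular point. We also use that a Stein space of dimension $\le n-1$, possibly singular, has $H^n(-;\mathbb{Q})=0$ (Narasimhan, Hamm).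

A point of $\widetilde M$ near $\overline{\{\theta_0\}}$ gives a small holomorphic disc in the level set $\{f=\delta\}$. If few of these discs passed through $0$, we could choose an $n$-dimensional family of them in which only one does. The discs would then fill a ball about $0$ finitely many times, and a Milnor fiber would be finitely covered by an $(n-1)$-dimensional Stein family of discs, which has no cohomology in degree $n$.

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
Suppose $\nu\le d-n$. By Lemma~\ref{lem:component} we can choose a closed point $m_0\in\overline{\{\theta_0\}}$ on no other component of $M_0$ and with $u(0)\neq0$ at $m_0$. Then $q=t^e$ at $m_0$, and $\dim_{m_0}M_0=\nu$. From now on all spaces are reduced complex analytic spaces or germs.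

\emph{Step 1: the family of discs.} Take $z=0$ in \eqref{eq:T1}. The expression $c+u\zeta+t\,h(\zeta)$ is a polynomial in $\zeta$, $t$ and the coordinates $m$ of the ambient affine space. At $(m_0,t=0)$ it vanishes for $\zeta=-c(0)/u(0)$, and its $\zeta$-derivative is $u(0)\neq0$. The implicit function theorem gives a holomorphic solution $\zeta(m,t)$ near $(m_0,0)$, and a germ
\[
\Psi:(\widetilde M\times\mathbb{C},(m_0,0))\to(\mathbb{C}^{n+1},0),\qquad\Psi(m,t)=\bigl(\bar x_m(t),\ \bar y_m(t)+tq_m(t)\zeta(m,t)\bigr),
\]
with $f\circ\Psi=\delta$.

\emph{Step 2: a slice on which $\Psi$ is finite.} Suppose $\Psi(m,\tau)=0$. Then $\delta=f(0)=0$. The bracket in \eqref{eq:T2} is nonzero near $(m_0,0)$, so $f_y(0)=0$ gives $q_m(\tau)=0$, and hence $(\bar x_m,\bar y_m)(\tau)=0$. Thus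
\[
\Psi^{-1}(0)\subset\Sigma:=\{(m,\tau)\in M\times\mathbb{C}:(\bar x_m,\bar y_m)(\tau)=0\}.
\]
Since $\Sigma\cap\{\tau=0\}=M_0$, we have $\dim_{(m_0,0)}\Sigma\le\nu+1\le d-n+1$. If $(m_0,\tau)\in\Sigma$, then $0=f_y(0)=\tau^eu_{m_0}(\tau)$, which forces $\tau=0$ for small $\tau$. So the projection $\Sigma\to M$ is finite at $(m_0,0)$, and its image is an analytic germ of dimension $\le d-n+1$. Choose $d-n+1$ general affine-linear functions of $(q,\bar x,\bar y)$ vanishing at $m_0$; they cut this image down to $\{m_0\}$. Let $\mathcal T\subset\widetilde M$ be the germ of their common zero set. All its components have dimension $\ge(d+1)-(d-n+1)=n$. On $\mathcal T\times\mathbb{C}$ we have $\Psi^{-1}(0)=\{(m_0,0)\}$, so $\Psi:(\mathcal T\times\mathbb{C},(m_0,0))\to(\mathbb{C}^{n+1},0)$ is a finite germ. Hence $\dim\mathcal T\le n$, and $\mathcal T$ is pure of dimension $n$.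

\emph{Step 3: representatives.} Fix a Milnor radius $\epsilon$. Choose a representative $\mathcal T_2$ of $\mathcal T$, closed analytic and pure of dimension $n$ in an open ball about $m_0$, and a disc $\Delta_2$ about $0$, such that $\Psi$ is defined on $\mathcal T_2\times\Delta_2$, maps it into $B_\epsilon$, and vanishes only at $(m_0,0)$. Let $\mathcal T_1$ be the intersection of $\mathcal T_2$ with a smaller concentric open ball, and $\Delta$ a smaller disc. The closure of $\mathcal T_1\times\Delta$ in $\mathcal T_2\times\Delta_2$ is compact, and on the compact set $\overline{\mathcal T_1\times\Delta}\setminus(\mathcal T_1\times\Delta)$ the function $|\Psi|$ has a positive minimum. Choose $\epsilon'<\epsilon$ smaller than this minimum and put $P=\Psi^{-1}(B_{\epsilon'})\cap(\mathcal T_1\times\Delta)$. Then $\Psi:P\to B_{\epsilon'}$ is proper. Its fibers are compact analytic subsets of an affine space, hence finite. As $P$ is nonempty of pure dimension $n+1$, the image is an analytic subset of dimension $n+1$ of the ball, so $\Psi:P\to B_{\epsilon'}$ is finite and surjective.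

Only finitely many irreducible components of $\mathcal T_2$ meet the compact set $\overline{\mathcal T_1}$. So for $0<|\delta_0|\ll1$ the number $\delta_0$ is not the value of $\delta$ on any of these components on which $\delta$ is constant, and $\mathcal T_{1,\delta_0}=\mathcal T_1\cap\{\delta=\delta_0\}$ has dimension $\le n-1$. It is closed analytic in a ball, hence Stein. Fix such a $\delta_0$, so small in addition that $H_{\delta_0}=\{f=\delta_0\}$ is transverse to all spheres of radius in $[\epsilon',\epsilon]$ and that $Q=H_{\delta_0}\cap B_{\epsilon'}$ and $H_{\delta_0}\cap B_\epsilon$ are Milnor fibers. Put $P_{\delta_0}=P\cap\{\delta=\delta_0\}$.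

\emph{Step 4: the pullback vanishes.} Since $f\circ\Psi=\delta$, there is a commutative square
\[
\begin{array}{ccc}
P_{\delta_0}&\subset&\mathcal T_{1,\delta_0}\times\Delta\\[2pt]
\downarrow{\scriptstyle\Psi}&&\downarrow{\scriptstyle\Psi}\\[2pt]
Q&\subset&H_{\delta_0}\cap B_\epsilon .
\end{array}
\]
By transversality the lower inclusion is a homotopy equivalence. So $\Psi^*:H^n(Q;\mathbb{Q})\to H^n(P_{\delta_0};\mathbb{Q})$ factors through $H^n(\mathcal T_{1,\delta_0}\times\Delta;\mathbb{Q})=H^n(\mathcal T_{1,\delta_0};\mathbb{Q})=0$, and $\Psi^*=0$.

\emph{Step 5: the pullback is injective.} A point of $P$ over a point of $Q$ has $\delta=\delta_0$, so $P_{\delta_0}\to Q$ is finite and surjective. The preimage of a compact neighborhood in $Q$ meets finitely many irreducible components of $P_{\delta_0}$, so one of them has $n$-dimensional image, which is $Q$ because $Q$ is a connected manifold. Let $\pi:\tilde P\to Q$ be the normalization of this component. It is finite, and over the complement $Q^\circ$ of a nowhere dense analytic subset it is a covering of some degree $k>0$. We construct a trace $\pi_*\mathbb{Q}_{\tilde P}\to\mathbb{Q}_Q$.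 For a locally constant function $a$ on $\pi^{-1}(W)$, $W\subset Q$ open, summation over the fibers defines a locally constant function on $W\cap Q^\circ$. It extends uniquely to a locally constant function on $W$: if $W'\subset W$ is a small ball, each connected component $W_j$ of $\pi^{-1}(W')$ is normal, hence irreducible, and finite over $W'$ of some degree $k_j$; if $a_j$ is the value of $a$ on $W_j$, the sum is the constant $\sum k_ja_j$ on the dense subset $W'\cap Q^\circ$. The composite $\mathbb{Q}_Q\to\pi_*\mathbb{Q}_{\tilde P}\to\mathbb{Q}_Q$ is multiplication by $k$. As $\pi$ is finite, $H^n(\tilde P;\mathbb{Q})=H^n(Q,\pi_*\mathbb{Q})$. So $\pi^*:H^n(Q;\mathbb{Q})\to H^n(\tilde P;\mathbb{Q})$ is injective, and it factors through $\Psi^*$.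

Steps 4 and 5 give $H^n(Q;\mathbb{Q})=0$, contradicting $\mu\ge1$.
\end{proof}

\section{The upper bound}\label{sec:upper}

Assume $w\rightsquigarrow\eta$. We want a point $\theta_1\rightsquigarrow\theta_0$ of the model with $\mathrm{ev}(\theta_1)\in Z\setminus0$. There is no truncation map to $M$ on an open subset of $\operatorname{Arc}(H)$, since finding $q$ requires Weierstrass preparation, which needs a complete base ring. In a noetherian scheme the specialization would be realized by a discrete valuation ring, which could be completed. The arc space is not noetherian, but the center of the arc has finitely many coordinates, and this suffices to produce a valuation ring of rank one, at the price of replacing $w$ by a specialization with the same properties.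

\begin{lemma}\label{lem:rankone}
There are a complete valuation ring $\mathcal O\supset\mathbb{C}$ of rank one, with maximal ideal $\mathfrak m$, and an arc $(x,y)\in\mathcal O[[t]]^{n+1}$ of $H$ whose reduction modulo $\mathfrak m$ lies over $\eta$, such that $(x,y)(0)\in Z(\mathcal O)$ and $(x,y)(0)\neq0$.
\end{lemma}

\begin{proof}
Let $A$ be the local ring at $\eta$ of the integral scheme $\overline{\{w\}}\subset\operatorname{Arc}(H)$, and let $I\subset\mathfrak m_A$ be the ideal generated by the $n+1$ coordinates of the center of the universal arc. Then $I\neq0$ since $w(0)\neq0$. A prime of $A$ containing $I$ is a generization of $\eta$ in $\operatorname{Arc}(0\in H)$, hence equals $\mathfrak m_A$; so $\sqrt I=\mathfrak m_A$. Let $V$ be a valuation ring of $\operatorname{Frac}A$ dominating $A$. Its ideals are totally ordered, so the finitely generated ideal $IV$ is principal, $IV=aV$, with $a$ a nonzero nonunit. Put $\mathfrak q=\sqrt{aV}$ and $\mathfrak p=\bigcap_ja^jV$; note $a\notin\mathfrak p$, since $a\notin a^2V$.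

The ideal $\mathfrak q$ is an intersection of a chain of primes, hence prime. The ideal $\mathfrak p$ is prime: if $b\notin a^iV$ and $b'\notin a^jV$, then $a^i\in bV$ and $a^j\in b'V$, so $a^{i+j}\in bb'V$, and $bb'\in a^{i+j+1}V$ would make $a$ a unit. A prime $\mathfrak q'\subsetneq\mathfrak q$ does not contain $a$; so for $b\in\mathfrak q'$ and all $j$ we have $a^j\notin bV$, hence $b\in a^jV$, and $\mathfrak q'\subset\mathfrak p$. Thus no prime lies strictly between $\mathfrak p$ and $\mathfrak q$, and $V_1=(V/\mathfrak p)_{\mathfrak q}$ is a valuation ring of rank one in which $a$ is a nonzero nonunit. The map $A\to V_1$ is local, since $\mathfrak q\cap A\supset\sqrt I=\mathfrak m_A$. Let $\mathcal O$ be the completion of $V_1$ for its real-valued absolute value, and $(x,y)$ the arc given by $A\to\mathcal O$. Its center generates the ideal $a\mathcal O\neq0$, and lies in $Z(\mathcal O)$ because the reduced scheme $\overline{\{w\}}$ maps to $Z$ under the center map.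
\end{proof}

\begin{lemma}[Weierstrass division]\label{lem:division}
Let $g\in\mathcal O[[t]]$ have coefficients of $t^0,\dots,t^{l-1}$ in $\mathfrak m$ and a unit coefficient at $t^l$. Then every $h\in\mathcal O[[t]]$ is uniquely $h=gk+\rho$ with $k\in\mathcal O[[t]]$ and $\rho$ a polynomial of degree $<l$.
\end{lemma}

\begin{proof}
The first $l$ coefficients of $g$ generate a principal ideal $\alpha\mathcal O\subset\mathfrak m$. As $\mathcal O$ is complete of rank one and $|\alpha|<1$, the rings $\mathcal O$ and $\mathcal O[[t]]$ are $\alpha$-adically complete and separated. Write each series as $h=h_{<l}+t^lh^+$ with $\deg h_{<l}<l$; then $g^+$ is a unit. The condition on $k$ is $h^+=(gk)^+=(g_{<l}k)^++g^+k$, that is, $k=(g^+)^{-1}\bigl(h^+-(g_{<l}k)^+\bigr)$. The linear map $k\mapsto(g^+)^{-1}(g_{<l}k)^+$ sends $\alpha^j\mathcal O[[t]]$ into $\alpha^{j+1}\mathcal O[[t]]$, so there is exactly one solution.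
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
Let $\mathcal O$ and $(x,y)$ be as in Lemma~\ref{lem:rankone}, and let $F=\operatorname{Frac}\mathcal O$.

\emph{Step 1: the point $\theta_1$.} The reduction of $f_y(x,y)$ has order $e$, so we can divide: $t^e=f_y(x,y)k+\rho$ with $\deg\rho<e$. Modulo $\mathfrak m$, $\rho$ is divisible by $t^e$, hence zero, and then $k$ is a unit modulo $\mathfrak m$. So $k$ is a unit of $\mathcal O[[t]]$, and $f_y(x,y)=qk^{-1}$ with $q=t^e-\rho$ monic of degree $e$ and $q\equiv t^e$ modulo $\mathfrak m$. Divide by $tq^2$ and by $tq$: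
\[
x_i=\bar x_i+tq^2z_i,\qquad y=\bar y+tq\zeta,\qquad\deg\bar x_i\le2e,\quad\deg\bar y\le e .
\]
Then $f_y(\bar x,\bar y)\equiv f_y(x,y)\equiv0$ modulo $q$. Hence in the expansion of $0=f(x,y)$ at $(\bar x,\bar y)$ all terms of positive order are divisible by $tq^2$, and so is $f(\bar x,\bar y)$. These divisibilities hold in $\mathcal O[[t]]$; comparing with polynomial division, the uniqueness in Lemma~\ref{lem:division} shows that they hold in $\mathcal O[t]$. So $(q,\bar x,\bar y)$ is an $\mathcal O$-point of $M$. Its reduction is the truncation of an arc over $\eta$, so the closed point maps to $\theta_0$ and $u(0)\in\mathcal O^\times$. Also $\mathrm{ev}=(x,y)(0)$. Let $\theta_1$ be the image of the generic point. Then $\theta_1\rightsquigarrow\theta_0$, $\mathrm{ev}(\theta_1)\in Z$, and $\theta_1\neq\theta_0$ because $\mathrm{ev}(\theta_1)\neq0$. As $M$ is of finite type over $\mathbb{C}$,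
\begin{equation}\label{eq:theta1}
\operatorname{trdeg}\kappa(\theta_1)\ge\nu+1 .
\end{equation}

Let $F'$ be a splitting field of $q$ over $F$, with valuation ring $\mathcal O'$, again complete of rank one, and maximal ideal $\mathfrak m'$. A root $\tau$ of $q$ lies in $\mathfrak m'$, because $q\equiv t^e$. So $u(\tau)\equiv u(0)$ is a unit of $\mathcal O'$, and $(\bar x,\bar y)(\tau)$ is an $\mathcal O'$-point of $H$ that reduces to $0$. We will use the following remark. If an $\mathcal O'$-point of $H$ reduces to $0$ and is not $0$, then its generic point is a regular point of $H$, since it lies in every open neighborhood of $0$ and $0$ is an isolated singular point.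

\emph{Step 2: $(\bar x,\bar y)(\tau)\neq0$ for every root $\tau$ of $q$.} Suppose $(\bar x,\bar y)(\tau)=0$. Then $\tau\neq0$, since $\mathrm{ev}\neq0$. The arc passes through the singular point at time $\tau$, and we recenter it there. As $|\tau|<1$ and $\mathcal O'$ is complete, $t\mapsto t+\tau$ defines an $\mathcal O$-algebra homomorphism $\mathcal O[[t]]\to\mathcal O'[[t]]$, which modulo $\mathfrak m'$ is the natural inclusion. Let $(x',y')=(x,y)(t+\tau)$. It is an arc of $H$ over $\mathcal O'$ with center $(x,y)(\tau)=(\bar x,\bar y)(\tau)=0$, and its reduction lies over $\eta$. By Lemma~\ref{lem:rigid} the arc over $F'$ lies over $\eta$. So $f_y(x',y')=q(t+\tau)\cdot(\text{unit})$ has $t$-order $e$ over $F'$, that is, $q=(t-\tau)^e$. The field $L\subset F'$ generated by the coefficients of $x'\bmod t^{2e}$ and $y'\bmod t^e$ is isomorphic to $L_0$. We have $x_i'=\bar x_i(t+\tau)+(t+\tau)t^{2e}(\cdots)$, so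
\[
\bar x_i(t+\tau)=(x_i'\bmod t^{2e})+\lambda_it^{2e}
\]
for some $\lambda_i\in F'$. Setting $t=-\tau\neq0$ shows $\lambda_i\in L(\tau,\bar x_i(0))$. In the same way $\bar y(t+\tau)=(y'\bmod t^e)+\lambda t^e$ with $\lambda\in L(\tau,\bar y(0))$. Shifting back, all coefficients of $q,\bar x,\bar y$ lie in $L(\tau,(\bar x,\bar y)(0))$, and they generate $\kappa(\theta_1)$. The point $(\bar x,\bar y)(0)$ lies on $Z$, so its coordinates generate a field of transcendence degree $\le1$. By Lemma~\ref{lem:free} and $n\ge2$,
\[
\operatorname{trdeg}\kappa(\theta_1)\le\nu'+2\le\nu-n+2\le\nu ,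
\]
contradicting \eqref{eq:theta1}.

\emph{Step 3: $M$ is smooth of dimension $d$ at $\theta_1$.} We work at the $K$-point $(q,\bar x,\bar y)$, where $K$ is an algebraic closure of $F'$, and evaluate all derivatives of $f$ at $(\bar x,\bar y)$. Differentiating $f_y(\bar x,\bar y)=qu$ and $f(\bar x,\bar y)=tq^2c$, we see that a tangent vector is a triple $(\dot q,\dot x,\dot y)$ with $\deg\dot q<e$, $\deg\dot x_i\le2e$, $\deg\dot y\le e$ and
\[
\sum_if_{yi}\dot x_i+f_{yy}\dot y\equiv u\dot q\pmod q,\qquad\sum_if_i\dot x_i+f_y\dot y\equiv2tqc\,\dot q\pmod{tq^2}.
\]
As $u$ does not vanish at the roots of $q$, there is $u^*\in K[t]$ with $u^*u\equiv1$ modulo $q$. The first congruence determines $\dot q$ from $(\dot x,\dot y)$. Substituting into the second, where only $\dot q\bmod q$ matters, and using $f_y=qu$, we find that the tangent space is the kernel of the $K[t]$-linear map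
\[
\Lambda:\bigl(K[t]/tq^2\bigr)^n\oplus K[t]/tq\to K[t]/tq^2,\quad\Lambda(\dot x,\dot y)=\sum_i\bigl(f_i-2tqcu^*f_{yi}\bigr)\dot x_i+q\bigl(u-2tcu^*f_{yy}\bigr)\dot y .
\]
The image of $\Lambda$ is the ideal generated by the $n+1$ coefficients, so $\Lambda$ is surjective if at each root of $tq$ some coefficient is nonzero. At a root $\tau$ of $q$, the coefficient of $\dot x_i$ is $f_i((\bar x,\bar y)(\tau))$. By Step~2 and the remark in Step~1, $(\bar x,\bar y)(\tau)$ is a regular point of $H$; as $f_y=qu$ vanishes there, some $f_i$ does not. At $t=0$, if $q(0)\neq0$, the coefficient of $\dot y$ is $q(0)u(0)\neq0$. So $\Lambda$ is surjective, and the tangent space has dimension $n(2e+1)+(e+1)-(2e+1)=d$. All components of $M$ have dimension $\ge d$, so $M$ is smooth of dimension $d$ at $\theta_1$.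

\emph{Step 4: $\mathrm{ev}$ is smooth at $\theta_1$.} The point $(\bar x,\bar y)(0)$ is nonzero and reduces to $0$, so it is a regular point of $H$. Let $(v_1,\dots,v_{n+1})$ be tangent to $H$ there, and choose $(\dot x,\dot y)$ with this value at $t=0$. The value of $\Lambda(\dot x,\dot y)$ at $t=0$ is $\sum f_iv_i+f_yv_{n+1}=0$. So $\Lambda(\dot x,\dot y)\in t\,(K[t]/tq^2)$, and by surjectivity it equals $\Lambda(t\dot x_1',\dots,t\dot x_n',t\dot y')$ for some $(\dot x',\dot y')$. Then $(\dot x-t\dot x',\dot y-t\dot y')$ lies in $\ker\Lambda$ and has the same value at $t=0$. Hence the differential of $\mathrm{ev}$ is surjective, and $\mathrm{ev}$ is smooth of relative dimension $d-n$ on an open neighborhood $M^\circ$ of $\theta_1$.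

\emph{Step 5: conclusion.} Since $\dim Z\le1$, the set $\mathrm{ev}^{-1}(Z)\cap M^\circ$ has dimension $\le d-n+1$, and it contains $\theta_1$. With \eqref{eq:theta1} we get $\nu+1\le\operatorname{trdeg}\kappa(\theta_1)\le d-n+1$.
\end{proof}

Propositions~\ref{prop:lower} and~\ref{prop:upper} prove Theorem~\ref{thm:hyp}. The hypothesis $\dim Z\le1$ was used in Steps 2 and 5, and in Step 5 nothing is to spare for the quadric cone, where $\nu=d-n+1$.

\section{Proof of the main theorem}\label{sec:main}

\begin{proposition}\label{prop:curve}
Let $Y$ be as in Theorem~\ref{thm:main}, $p\in\operatorname{Sing}Y$, and $N$ an irreducible component of $\operatorname{Arc}(p\in Y)$. Let $Z_1\subset Y$ be an irreducible curve through $p$ and $Z_1^\circ$ a nonempty open subset of $Z_1\setminus\operatorname{Sing}Y$. Then $N$ is not contained in the closure of the set of arcs with center in $Z_1^\circ$.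
\end{proposition}

\begin{proof}
By (A2) the arcs with center in $Z_1^\circ$ form an irreducible set, whose generic point $w_0$ has center the generic point of $Z_1$. Let $\eta_N$ be the generic point of $N$, and suppose $w_0\rightsquigarrow\eta_N$. By (A1) we may replace $Y$ by an affine neighborhood of $p$. Since $Y$ is $\mathbb{Q}$-factorial, $K_Y$ is $\mathbb{Q}$-Cartier, and Theorem~\ref{thm:terminal} shows that $(Y,p)$ is an isolated hypersurface singularity. By finite determinacy its equation may be replaced by a Taylor polynomial $f$ of high degree, so $\widehat{\mathcal O}_{Y,p}\cong\widehat{\mathcal O}_{H,0}$ with $H=\{f=0\}\subset\mathbb{A}^4$ and $0$ an isolated singular point of $H$. An isomorphism of completions identifies the arcs centered at $p$ and at $0$, but it does not see $w_0$; we need a comparison on a neighborhood. By Artin approximation \cite[Cor.~2.6]{Artin} there are \'etale maps $(Y,p)\leftarrow(Y',p')\to(H,0)$ with $Y'$ affine. Shrink $Y'$ so that $p'$ is the only point over $p$ and the only point over $0$. By (A1),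
\[
\operatorname{Arc}(p\in Y)\cong\operatorname{Arc}(p'\in Y')\cong\operatorname{Arc}(0\in H).
\]
Let $\eta'$ and $\eta$ correspond to $\eta_N$; then $\eta$ is the generic point of a component of $\operatorname{Arc}(0\in H)$. As $\operatorname{Arc}(Y')\to\operatorname{Arc}(Y)$ is flat, there is $w'\rightsquigarrow\eta'$ in $\operatorname{Arc}(Y')$ over $w_0$. Its image $w\in\operatorname{Arc}(H)$ specializes to $\eta$. The point $w'(0)$ lies over the generic point of $Z_1$, and both \'etale maps are quasi-finite, so the residue field of $w(0)$ has transcendence degree $1$. Thus $w(0)\neq0$ is the generic point of a curve in $H$. This contradicts Theorem~\ref{thm:hyp} with $n=3$ and $Z=\overline{\{w(0)\}}$.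
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The set $\operatorname{Sing}Y$ is finite; let $Y_{\mathrm{reg}}$ be its complement. If $Z=Y$, then $\operatorname{Arc}(Y)$ is irreducible by (A3), it is the closure of its nonempty open subset $\operatorname{Arc}(Y_{\mathrm{reg}})$, and (ii) is empty. Let $Z\neq Y$, so $\dim Z\le2$. Let $I'$ be the set of $i$ such that $Z_i$ is not a single singular point of $Y$, and let $W_i^\circ$ be the set of arcs with center in $Z_i^\circ$.

(1) \emph{The $W_i$, $i\in I'$, are pairwise distinct components.} The set $Z_i^\circ$ is nonempty, irreducible, open in $Z$, and contained in $Y_{\mathrm{reg}}$. By (A2), $W_i^\circ$ is nonempty, irreducible and open in $\operatorname{Arc}(Z\subset Y)$, so its closure is a component. The open sets $W_i^\circ$ are pairwise disjoint, so their closures are distinct.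

(2) \emph{A component $C$ whose generic point $\xi$ has $\xi(0)\in Y_{\mathrm{reg}}$ is some $W_i$, $i\in I'$.} The set $\operatorname{Arc}(Z\cap Y_{\mathrm{reg}}\subset Y_{\mathrm{reg}})$ is open in $\operatorname{Arc}(Z\subset Y)$ and contains $\xi$, so $\xi$ is the generic point of one of its components. The components of $Z\cap Y_{\mathrm{reg}}$ are the $Z_i\cap Y_{\mathrm{reg}}$, $i\in I'$. By (F1), $\xi$ is the generic point of some $\operatorname{Arc}(Z_i\cap Y_{\mathrm{reg}}\subset Y_{\mathrm{reg}})$, in which $W_i^\circ$ is open and dense.

(3) \emph{If $p\in Z\cap\operatorname{Sing}Y$ and $\dim_pZ=2$, then $\operatorname{Arc}(p\in Y)\subset W_i$ for some $i\in I'$.} Let $Z_i\ni p$ be a surface. By $\mathbb{Q}$-factoriality some $mZ_i$ with $m\ge1$ is Cartier, so $\operatorname{Arc}(Z_i\subset Y)$ is irreducible by (F2). Its nonempty open subset $W_i^\circ$ is dense, so $\operatorname{Arc}(p\in Y)\subset\operatorname{Arc}(Z_i\subset Y)=W_i$.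

(4) \emph{Every component $C$ occurs in the list.} Let $\xi$ be its generic point. If $\xi(0)\in Y_{\mathrm{reg}}$, use (2). Otherwise $\xi(0)=p\in Z\cap\operatorname{Sing}Y$. Then $C\subset\operatorname{Arc}(p\in Y)\subset\operatorname{Arc}(Z\subset Y)$, and $C$ is a component of $\operatorname{Arc}(p\in Y)$. If $\dim_pZ=2$, then $C=W_i$ by (3) and maximality, which is impossible since $W_i\supset W_i^\circ$ is not contained in $\operatorname{Arc}(p\in Y)$. So $\dim_pZ\le1$, and $C$ is of type (ii).

(5) \emph{The sets in (ii) are components.} Let $p\in Z\cap\operatorname{Sing}Y$ with $\dim_pZ\le1$, and let $N$ be a component of $\operatorname{Arc}(p\in Y)$. Suppose $N\subsetneq C$ for a component $C$ of $\operatorname{Arc}(Z\subset Y)$, with generic point $\xi$. If $\xi(0)=p_1$ is a singular point, then $C\subset\operatorname{Arc}(p_1\in Y)$, so $p_1=p$, and $N\subsetneq C\subset\operatorname{Arc}(p\in Y)$ contradicts the maximality of $N$. So $\xi(0)\in Y_{\mathrm{reg}}$, and $C=W_i$ with $i\in I'$ by (2). As $W_i\subset\operatorname{Arc}(Z_i\subset Y)$, we have $p\in Z_i$. Since $Z_i\neq\{p\}$ and $\dim_pZ\le1$, the component $Z_i$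 is a curve through $p$. This contradicts Proposition~\ref{prop:curve}.

(6) \emph{Distinctness.} The $W_i$ are distinct by (1), and none is contained in $\operatorname{Arc}(p\in Y)$ for a singular point $p$. Components of $\operatorname{Arc}(p\in Y)$ for different $p$ have different centers.
\end{proof}

Thus $\mathbb{Q}$-factoriality is used twice: for surfaces in (3), and for $K_Y$ in Proposition~\ref{prop:curve}. Arc-wise Nash-triviality is used at the same two places, through (F2) and through Theorem~\ref{thm:terminal}. The dimension of $Y$ enters through the fact that terminal singularities of index one are hypersurface singularities, and through the fact that a proper closed subset has dimension $\le1$ at $p$ or contains a divisor through $p$.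

\section{Normality cannot be dropped}\label{sec:normal}

Let $\mathfrak m=(x,y,z)\subset\mathbb{C}[x,y,z]$ and $Y=\operatorname{Spec}(\mathbb{C}+\mathfrak m^2)$. The ring $\mathbb{C}+\mathfrak m^2$ is generated by the monomials of degrees $2$ and $3$, and $\mathbb{C}[x,y,z]$ is generated by $1,x,y,z$ as a module over it. The map $\nu:\mathbb{A}^3\to Y$ is finite, bijective, and an isomorphism away from $0\mapsto p$; so $p$ is the only singular point, and $Y$ is not normal there.

Every surface in $Y$ supports a Cartier divisor. Let $g$ define its preimage in $\mathbb{A}^3$. If $g(0)=0$, then $g^2\in\mathfrak m^2$ is a function on $Y$ whose zero set is the surface. If $g(0)\neq0$, the surface lies in the smooth locus. The singularity is arc-wise Nash-trivial. Indeed, a nonconstant arc at $p$ lifts to an arc $(\varphi_1,\varphi_2,\varphi_3)$ at $0$ by the valuative criterion of properness. After permuting the coordinates we have $\varphi_2\neq0$, and then $\nu\circ(\varphi_1+s,\varphi_2,\varphi_3)$ is a sideways deformation, since $\varphi_2(t)=0=\varphi_1(t)+s$ forces $t=s=0$.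

Let $Z\subset Y$ be the image of a line $\ell$ through $0$. The same lifting over any field shows that $\operatorname{Arc}(p\in Y)$ is the image of $\operatorname{Arc}(0\in\mathbb{A}^3)$. By (F1) the latter lies in the closure of the arcs centered on $\ell\setminus0$. So $\operatorname{Arc}(p\in Y)$ is properly contained in the closure of the arcs centered on $Z\setminus p$, which is irreducible, and it contains no component of $\operatorname{Arc}(Z\subset Y)$ although $\dim_pZ=1$. Hence normality, which is part of the meaning of ``$\mathbb{Q}$-factorial'', is needed in Theorem~\ref{thm:main}.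

\begin{thebibliography}{9}

\bibitem{Artin}
Artin, Publ. IHES 36.

\bibitem{JK}
Jennifer M. Johnson and J\'anos Koll\'ar, \emph{Arc spaces of cA-type singularities}, arXiv:1306.1208 (2013).

\bibitem{KM}
Koll\'ar and Mori, \emph{Birational geometry of algebraic varieties}.

\bibitem{Reid}
Reid, \emph{Minimal models of canonical 3-folds}.

\end{thebibliography}
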